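# Unitarity of surface group representations, tested by Dehn twists in finite covers

## 1. Bounded orbits and the unit circle: rank one and the one-holed torus

Let $\Sigma$ be a connected orientable surface, possibly with finitely many punctures and boundary components, with $\chi(\Sigma)<0$, and put $\pi=\pi_1(\Sigma)$. Its mapping class group $MCG(\Sigma)$ consists of isotopy classes of orientation-preserving homeomorphisms that fix $\partial\Sigma$ pointwise and may permute the punctures. Through $MCG(\Sigma)\to\mathrm{Out}(\pi)$ it acts on isomorphism classes of representations $\rho:\pi\to GL_m(\mathbb C)$.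

Call $\rho$ **unitarizable** if it is conjugate in $GL_m(\mathbb C)$ to a representation with image in $U(m)$. The **character variety** is the affine GIT quotient $\mathrm{Hom}(\pi,GL_m(\mathbb C))/\!/GL_m(\mathbb C)$ by conjugation, with its complex topology. For us the important point is that $[\rho]\mapsto\operatorname{tr}\rho(h)$ is a regular, hence continuous, function on it for each $h\in\pi$. For $m=1$ it is $\mathrm{Hom}(\pi,\mathbb C^*)$ itself, a torus $(\mathbb C^*)^r$. For a finite covering $f:\Sigma'\to\Sigma$ we write $f^*\rho$ for the composition of $\rho$ with $f_*:\pi_1(\Sigma')\to\pi_1(\Sigma)$.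

If $\rho$ is unitary, its whole $MCG(\Sigma)$-orbit consists of unitary representations. These form a compact set, so the orbit has compact closure, and the same holds in every finite cover. The following question of Junho Peter Whang, recorded in Brian Lawrence and Daniel Litt, "Representations of surface groups with universally finite mapping class group orbit", arXiv:1907.03941 (2019), asks for the converse. *Suppose $\rho:\pi\to GL_m(\mathbb C)$ is absolutely irreducible, and for each finite covering $f:\Sigma'\to\Sigma$ the $MCG(\Sigma')$-orbit of $f^*\rho$ has compact closure in the character variety of $\pi_1(\Sigma')$. Must $\rho$ be unitarizable?*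

The first guess is yes, for the following reason. Let $c$ be a simple closed curve. The Dehn twist $T_c$ is supported in an annulus around $c$, and it changes a path crossing that annulus once by inserting $c^{\pm1}$ at the crossing. If $\rho(c)$ has an eigenvalue off the unit circle, then $T_c^n$ inserts $\rho(c)^{\pm n}$, which is unbounded, and the orbit should run off to infinity. This heuristic uses only $\Sigma$ and no covers. So there is a stronger guess: *bounded orbit on $\Sigma$ alone is enough.* We test it.

**Test 1: $m=1$, genus at least $1$.** Let $c$ be a nonseparating simple closed curve and $h$ a loop with algebraic intersection number $\pm1$ with $c$. Then $T_c^nh$ is homologous to $h\pm nc$, so $\rho(T_c^nh)=\rho(h)\rho(c)^{\pm n}$. If the orbit has compact closure this is bounded as $n\to\pm\infty$, hence $|\rho(c)|=1$. The group $H_1(\Sigma)$ is generated by the classes of the usual curves $a_i,b_i$, which are nonseparating, and of loops $p_j$ around the ends. Each $p_j$ is, up to sign, the difference of two nonseparating curves that cobound an annulus with the $j$-th end removed. So $|\rho|=1$ everywhere. Here $\Sigma$ alone suffices.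

**Test 2: $m=1$, genus $0$.** Now $H_1(\Sigma)$ is generated by the loops $p_1,\dots,p_r$ around the ends, with $\sum p_j=0$, and orientation-preserving homeomorphisms permute these classes. Every orbit is finite. On the thrice-punctured sphere, $\rho(p_1)=2$, $\rho(p_2)=\frac12$, $\rho(p_3)=1$ is irreducible, has finite orbit, and is not unitarizable. The stronger guess is false. Covers repair it. The cyclic triple cover with monodromy $(1,1,1)\in(\mathbb Z/3)^3$ has Euler characteristic $-3$ and three punctures, so its genus is $1$. The loop $P_1$ around the puncture over the first one has $f^*\rho(P_1)=2^3=8$. Two nonseparating curves differing by $P_1$ cannot both have $|f^*\rho|=1$, so by Test 1 the orbit upstairs does not have compact closure.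

**Test 3: $m=2$, the one-holed torus.** One might blame genus $0$, where there are no nonseparating curves at all. So let $\Sigma$ be a one-holed torus, $\pi$ free on $g,\alpha$, represented by simple closed curves meeting once, and let
$$\rho(g)=\begin{pmatrix}2&0\\0&\tfrac12\end{pmatrix},\qquad \rho(\alpha)=a=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.$$
The matrix $a$ exchanges the two eigenlines of $\rho(g)$, so $\rho$ is irreducible. It is not unitarizable, since $2$ is an eigenvalue. The twist $T$ about $g$ fixes $g$ and sends $\alpha$ to $g\alpha$ (or $g^{-1}\alpha$, for the other sign). For $\delta=\mathrm{diag}(t,t^{-1})$ we have $\delta a\delta^{-1}=\mathrm{diag}(t^2,t^{-2})\,a$. Taking $t^2=2$ we get $\delta a\delta^{-1}=\rho(g)a$, while $\delta$ commutes with $\rho(g)$. So $\rho\circ T\cong\rho$: *twisting about the bad curve does nothing at all.*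

The full orbit is finite as well. The character of a representation of the free group on $\alpha,g$ in $SL_2(\mathbb C)$ is determined by $(x,y,z)=(\operatorname{tr}\alpha,\operatorname{tr}g,\operatorname{tr}\alpha g)$ (Fricke), and $MCG(\Sigma)$ is generated by the twists about $g$ and $\alpha$. By $\operatorname{tr}(XY^2)=\operatorname{tr}(XY)\operatorname{tr}Y-\operatorname{tr}X$, which holds in $SL_2$, the automorphisms $\alpha\mapsto g\alpha$ and $g\mapsto g\alpha$ act by
$$(x,y,z)\mapsto(z,\,y,\,yz-x),\qquad (x,y,z)\mapsto(x,\,z,\,xz-y).$$
Our point is $(0,\frac52,0)$. On triples with two vanishing entries these maps are $(x,0,0)\mapsto(0,0,-x)$, $(0,y,0)\mapsto(0,y,0)$, $(0,0,z)\mapsto(z,0,0)$ and $(x,0,0)\mapsto(x,0,0)$, $(0,y,0)\mapsto(0,0,-y)$, $(0,0,z)\mapsto(0,z,0)$. So the six triples with one entry $\pm\frac52$ and two zeros form a finite set that both maps carry bijectively to itself, and the orbit lies in it.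

Now pass to the double cover whose group consists of words with even exponent sum in $\alpha$. The loop $\alpha^2$ lifts to a closed loop, and it crosses *one particular lift $c_0$* of the curve $g$ exactly once. So $T_{c_0}^n$ sends it to $g^{\pm n}\alpha^2$, and
$$\operatorname{tr}\rho(g^{n}\alpha^2)=\operatorname{tr}\big(\rho(g)^{n}a^2\big)=-(2^n+2^{-n}),$$
which is unbounded. For this $\rho$ the orbit on $\Sigma$ is finite, and the orbit on a double cover has noncompact closure.

So covers are needed. With them, the answer to the question is yes, and Test 3 already contains the mechanism.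

## 2. Theorems A to E

Surfaces and coverings are connected. Finite coverings of $\Sigma$, finite coverings of $\mathrm{int}\,\Sigma$, and finite-index subgroups of $\pi$ up to conjugacy correspond to each other; the interior of the covering of $\Sigma$ is the covering of $\mathrm{int}\,\Sigma$ with the same group. The twist $T_c$ about a simple closed curve $c$ in the interior acts on $\pi_1$ up to inner automorphisms, so $\operatorname{tr}\sigma(T_c^nh)$ is well defined for a representation $\sigma$.

Let $k$ be $\mathbb C$ or, more generally, a local field of characteristic $0$, with absolute value extended to $\bar k$. For the question take $k=\mathbb C$. "Semisimple" means completely reducible, and $\rho^{ss}$ is the semisimplification, the direct sum of the composition factors of $\rho$. For example, if $\rho$ factors through a surjection $\pi\to\mathbb Z$ followed by $n\mapsto\begin{pmatrix}1&n\\0&1\end{pmatrix}$, then $\rho^{ss}$ is trivial. This $\rho$ has the same character as the trivial representation but is not unitarizable. This is why $\rho^{ss}$ appears below.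

**Definition.** A sequence $(s_n)_{n\in\mathbb Z}$ in $k$ has *subexponential growth* if $\limsup_{|n|\to\infty}|s_n|^{1/|n|}\le1$.

Bounded sequences and $s_n=n^5$ qualify; $s_n=2^n$ does not. Finite linear combinations of such sequences are again such, because $|s+t|\le2\max(|s|,|t|)$ and $2^{1/|n|}\to1$.

**Condition (E).** A representation $\rho:\pi\to GL_m(k)$ satisfies (E) if for every finite covering $f:\Sigma'\to\Sigma$, every nonseparating simple closed curve $c\subset\mathrm{int}\,\Sigma'$ and every $h\in\pi_1(\Sigma')$,
$$\limsup_{|n|\to\infty}\big|\operatorname{tr}f^*\rho(T_c^nh)\big|^{1/|n|}\le1 .$$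

The representation of Test 3 violates (E) on the double cover.

**Theorem A.** If $\rho:\pi\to GL_m(\mathbb C)$ is irreducible and for every finite covering $f:\Sigma'\to\Sigma$ the $MCG(\Sigma')$-orbit of $f^*\rho$ has compact closure in the character variety, then $\rho$ is unitarizable.

**Theorem B.** For any $\rho:\pi\to GL_m(\mathbb C)$ the following are equivalent: (i) $\rho^{ss}$ is unitarizable; (ii) for every finite covering $f$ the orbit of $f^*\rho$ has compact closure in the character variety; (iii) (E) holds.

**Theorem C.** Let $k$ be a local field of characteristic $0$ and $\rho:\pi\to GL_m(k)$ semisimple. Then $\rho(\pi)$ is relatively compact in $GL_m(k)$ if and only if (E) holds.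

**Theorem D.** For any $\rho:\pi\to GL_m(\mathbb C)$: the $MCG(\Sigma')$-orbit of $[f^*\rho]$ in the character variety is finite for all finite coverings $f$ if and only if $\rho^{ss}$ has finite image.

**Theorem E.** For every $\Sigma$ with $\chi(\Sigma)<0$ and every finite set $\mathcal C$ of finite coverings of $\Sigma$ there is an irreducible, non-unitarizable $\rho:\pi\to GL_m(\mathbb C)$ (for some $m$) such that the $MCG(\Sigma')$-orbit of $f^*\rho$ is finite for each $(f:\Sigma'\to\Sigma)\in\mathcal C$.

So only powers of single twists about nonseparating curves are needed, but no fixed finite set of covers is enough. Theorem A is proved in Sections 3–6; Theorems B, C, D in Section 7; Theorem E in Sections 8 and 9.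

## 3. The trace form of a semisimple representation

We shall get information about traces and want information about matrices. Let $G$ be a group, $V=k^m$, $\sigma:G\to GL(V)$ semisimple, and $B=\operatorname{span}_k\sigma(G)$, which is an algebra.

**Lemma 1.** The restriction of $\sigma$ to a finite-index subgroup $G'$ is semisimple.

*Proof.* Let $N\subset G'$ be normal of finite index in $G$. By Clifford's theorem $V|_N$ is semisimple. Given a $G'$-submodule $W\subset V$, choose an $N$-equivariant projection $V\to W$ and average it over the finite group $G'/N$. The characteristic is $0$, so this gives a $G'$-equivariant projection onto $W$. $\square$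

**Lemma 2.** The form $(x,y)\mapsto\operatorname{tr}(xy)$ on $B$ is nondegenerate.

*Proof.* The algebra $B$ acts faithfully on the semisimple module $V$; its radical kills $V$, so it is zero and $B$ is a semisimple algebra. Since $k$ is perfect, $B\otimes\bar k$ is semisimple, and $V\otimes\bar k$ is a faithful semisimple module over it. Nondegeneracy may be checked over $\bar k$. Write $V\otimes\bar k=\bigoplus V_i^{m_i}$ with $V_i$ irreducible and pairwise non-isomorphic. By Burnside and density, $B\otimes\bar k\cong\prod\operatorname{End}(V_i)$, and the form becomes $\sum m_i\operatorname{tr}_{V_i}(xy)$. The trace form of each matrix algebra is nondegenerate, and $m_i\neq0$ in $k$. $\square$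

Semisimplicity cannot be dropped. For $\sigma:\mathbb Z\to GL_2$, $n\mapsto\begin{pmatrix}1&n\\0&1\end{pmatrix}$, the algebra $B$ is spanned by $1$ and $e=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, and $\operatorname{tr}(eb)=0$ for all $b\in B$.

**Lemma 3.** (a) Let $(X_n)_{n\in\mathbb Z}$ be a sequence in $B$ such that for every $b\in B$ the sequence $\operatorname{tr}(X_nb)$ is bounded (respectively, has subexponential growth). Then $\|X_n\|$ is bounded (respectively, has subexponential growth).
(b) Let $x\in GL(V)$ with $x^n\in B$ for all $n\in\mathbb Z$, and suppose that for every $b\in B$ the sequence $\operatorname{tr}(x^nb)$ has subexponential growth. Then every eigenvalue of $x$ has absolute value $1$.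

*Proof.* (a) Let $(b_i)$ be a basis of $B$. By Lemma 2 the map $X\mapsto(\operatorname{tr}(Xb_i))_i$ is a linear isomorphism from $B$ to a coordinate space, so $\|X\|\le C\max_i|\operatorname{tr}(Xb_i)|$ with a constant $C$. A maximum of finitely many bounded (subexponential) sequences is bounded (subexponential), and $C^{1/|n|}\to1$.

(b) By (a), $\|x^n\|$ has subexponential growth. If $\lambda$ is an eigenvalue, then $|\lambda|^n\le C'\|x^n\|$ for all $n\in\mathbb Z$ with a constant $C'$; apply $x^n$ to an eigenvector over $k(\lambda)$. Taking $|n|$-th roots, $n\to+\infty$ gives $|\lambda|\le1$ and $n\to-\infty$ gives $|\lambda|^{-1}\le1$. $\square$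

## 4. Loops that cross a curve once, downstairs and in cyclic covers

Here is the plan suggested by the first guess. Let $c$ be a nonseparating simple closed curve in $S$, $g\in\pi_1(S)$ a loop representing it, and $\alpha$ a loop crossing $c$ once. Let $H$ be the group of loops avoiding $c$. For $w\in H$ the twist gives $T_c^n(\alpha w)=g^{\pm n}\alpha w$, so the growth hypothesis controls $\operatorname{tr}(\rho(g)^n b)$ for all
$$b\in aA_1,\qquad a=\rho(\alpha),\quad A_1=\operatorname{span}\rho(H).$$
If $aA_1$ were all of $B=\operatorname{span}\rho(\pi_1(S))$, Lemma 3 would finish. But it need not be. In Test 3, cutting the one-holed torus along $c$ gives a pair of pants, and $H=\langle g,\alpha^{-1}g\alpha\rangle$. Then $A_1$ is the algebra of diagonal matrices, $aA_1$ consists of antidiagonal matrices, and all traces $\operatorname{tr}(\rho(g)^nb)$, $b\in aA_1$, vanish. Loops that cross $c$ several times do not help directly: $T_c^n(\alpha w\alpha w')=g^{\pm n}\alpha w g^{\pm n}\alpha w'$ contains $\rho(g)^n$ twice, and its trace is no longer a linear functional of $\rho(g)^n$. That is the point where the plan stops.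

The way past it is to unwrap. In the $d$-fold cyclic cover dual to $c$, the loop $\alpha^d$ crosses a *single* lift $c_0$ of $c$ only once, so a twist about $c_0$ inserts $\rho(g)^n$ only once. As $d$ varies we get the subspaces $a^dA_d$ with growing algebras $A_d$. Finite-dimensionality makes the $A_d$ stabilize, and Cayley–Hamilton makes the $a^dA$ with $d$ large span everything.

**Proposition 4.** Let $S$ be a finite covering of $\Sigma$, $c\subset\mathrm{int}\,S$ a nonseparating simple closed curve, and $\rho:\pi\to GL_m(k)$ semisimple satisfying (E). Then all eigenvalues of $\rho$ on the conjugacy class of $c$ have absolute value $1$.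

*Proof.* Paths are composed from left to right.

**Step 1: generators of $\pi_1(S)$ adapted to $c$.** The purpose is to describe $\pi_1(S)$ by loops avoiding $c$ and one loop crossing it. Let $N$ be an annular neighborhood of $c$, $x\in S\setminus N$, and $H\subset\pi_1(S,x)$ the image of $\pi_1(S\setminus\mathrm{int}\,N,x)$; the surface $S\setminus\mathrm{int}\,N$ is connected. Let $\alpha=\alpha_1\alpha_2$ be a loop at $x$ crossing $N$ exactly once, along a fiber, with $\alpha_1$ the part up to $c$. Put $g=\alpha_1c\,\alpha_1^{-1}$. By van Kampen (HNN extension), $\pi_1(S,x)$ is generated by $H$ and $\alpha$. Let $\phi:\pi_1(S,x)\to\mathbb Z$ be the intersection number with $c$, normalized by $\phi(\alpha)=1$; then $\phi(H)=0$. Let $K=\ker\phi$.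

We claim that $K$ is generated by all $\alpha^jH\alpha^{-j}$, $j\in\mathbb Z$. Let $M$ be the subgroup they generate. It contains $H$ and is normalized by $H$ and $\alpha$, so it is normal, and $M\subset K$. The quotient $\pi_1(S,x)/M$ is generated by the image of $\alpha$, and $\phi$ maps it to $\mathbb Z$ with $\alpha\mapsto1$. So this map is an isomorphism and $M=K$.

**Step 2: many loops in the cyclic cover avoid one lift of $c$.** For $d\ge1$ let $S_d\to S$ be the cyclic covering with group $\phi^{-1}(d\mathbb Z)$. It consists of copies $P_i$, $i\in\mathbb Z/d$, of $S\setminus\mathrm{int}\,N$, with lifts $x_i\in P_i$ of $x$, and annuli $N_i$ from $P_i$ to $P_{i+1}$ mapped homeomorphically to $N$, such that the lift of $\alpha$ starting at $x_i$ crosses $N_i$ and ends at $x_{i+1}$. Let $c_0$ be the core of $N_0$. The loop $\alpha^d$ lifts to a closed loop at $x_0$ that crosses $N_0$ exactly once, during its first segment. So $c_0$ is nonseparating.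

Let $H_d\subset\pi_1(S,x)$ be the image of $\pi_1(S_d\setminus\mathrm{int}\,N_0,x_0)$. For $u\in H$ and $0\le j\le d-1$, the lift of $\alpha^{-j}u\alpha^j$ at $x_0$ runs backwards through $N_{d-1},\dots,N_{d-j}$ to $x_{d-j}$, then inside $P_{d-j}$, then back the same way. Since $d-j\ge1$, it does not meet $N_0$. Hence
$$H_d\supset L_d:=\langle\alpha^{-j}H\alpha^j:0\le j\le d-1\rangle.\tag{1}$$

**Step 3: the twist about $c_0$.** Here (E) becomes a statement about traces. The twist $T=T_{c_0}$, supported in $N_0$, fixes $x_0$ and fixes $H_d$ elementwise. On the lift of $\alpha^d$ it inserts a power of $c_0$ at the only crossing, which lies on the first segment and is reached along the lift of $\alpha_1$. So for a fixed sign $\epsilon$ and all $w\in H_d$,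
$$T^n_*(\alpha^dw)=\alpha_1c^{\epsilon n}\alpha_2\,\alpha^{d-1}w=g^{\epsilon n}\alpha^dw\qquad(n\in\mathbb Z).\tag{2}$$
Since $S_d$ is a finite covering of $\Sigma$ and $c_0$ is nonseparating, (E) says: for all $d\ge1$ and $w\in L_d$,
$$n\mapsto\operatorname{tr}\big(\rho(g)^n\rho(\alpha)^d\rho(w)\big)\ \text{ has subexponential growth.}\tag{3}$$
The sign $\epsilon$ does not matter because growth is measured in both directions.

**Step 4: the algebras stabilize.** Put $a=\rho(\alpha)$ and $A_d=\operatorname{span}\rho(L_d)$. The aim is to identify the limit of the $A_d$. They are an increasing sequence of subalgebras of $\operatorname{End}(V)$, so there is $d_0\ge1$ with $A_d=A:=A_{d_0}$ for $d\ge d_0$. By (1), $\alpha^{-1}L_d\alpha\subset L_{d+1}$, so $a^{-1}A_da\subset A_{d+1}$. Taking $d=d_0$ gives $a^{-1}Aa\subset A$, hence $a^{-1}Aa=A$ by dimension. Therefore $A$ contains $\rho(\alpha^jH\alpha^{-j})$ for all $j\in\mathbb Z$. As $A$ is an algebra and these groups generate $K$, it contains $\rho(K)$. Conversely $L_d\subset K$. So $A=\operatorname{span}\rho(K)$.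

**Step 5: high powers of $a$ suffice.** The aim is to reach all of $B=\operatorname{span}\rho(\pi_1(S,x))$. As $\pi_1(S,x)=\bigsqcup_{j\in\mathbb Z}\alpha^jK$,
$$B=\sum_{j\in\mathbb Z}a^jA=\sum_{d\ge d_0}a^dA.\tag{4}$$
For the second equality: by Cayley–Hamilton $a^{-1}\in k[a]$, so $a^{d_0}k[a]=k[a]$, and $k[a]$ contains every $a^j$ with $j\in\mathbb Z$. Thus each $a^j$ lies in the span of $\{a^d:d\ge d_0\}$.

**Step 6: conclusion.** For $d\ge d_0$ we have $A=\operatorname{span}\rho(L_d)$. So (3) says that $\operatorname{tr}(\rho(g)^nb)$ has subexponential growth for every $b\in a^dA$. By (4) the same holds for every $b\in B$. By Lemma 1, $\rho|_{\pi_1(S)}$ is semisimple, and $\rho(g)^n\in B$ for all $n\in\mathbb Z$. Lemma 3(b) gives $|\lambda|=1$ for every eigenvalue $\lambda$ of $\rho(g)$. $\square$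

In Test 3 all $A_d$ are the diagonal matrices $\mathcal D$, and $d_0=1$. The terms with $d$ odd in (4) are $a\mathcal D$, where all traces vanish, and the terms with $d$ even are $\mathcal D$. The cover with $d=2$ is the first one that detects $\rho(g)$.

## 5. Every closed geodesic becomes simple and nonseparating in a finite cover

Proposition 4 controls $\rho$ only on simple nonseparating curves in covers. We now show that these account, up to powers, for all hyperbolic elements.

Give $\mathrm{int}\,\Sigma$ a complete hyperbolic metric of finite area, so $\mathrm{int}\,\Sigma=\mathbb H^2/\pi$ with $\pi\subset PSL_2(\mathbb R)$ discrete and torsion-free. Every nontrivial element is then hyperbolic or parabolic. The group $\pi$ is nonabelian, since $\chi(\Sigma)<0$. It is finitely generated and linear (because $PSL_2(\mathbb R)\cong SO_0(2,1)$), hence residually finite by Malcev's theorem.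

**Lemma 5.** Let $p\in\pi$ be parabolic with fixed point $\xi$, and $P=\operatorname{Stab}_\pi(\xi)$.
(a) $P$ contains no hyperbolic element, $P$ is abelian, and $P\neq\pi$.
(b) If $q\in\pi\setminus P$, then $p^nq$ is hyperbolic for all but finitely many $n\in\mathbb Z$.
(c) Whether or not $\pi$ has parabolics, $\pi$ contains hyperbolic elements.

*Proof.* (a) Normalize $\xi=\infty$, $p(z)=z+s$ with $s\ne0$. A hyperbolic element fixing $\infty$ can be taken to be $h(z)=\lambda z$, after a translation, which does not change $p$; replacing $h$ by $h^{-1}$ we may take $\lambda>1$. Then $h^{-n}ph^n(z)=z+\lambda^{-n}s$ tends to the identity, against discreteness. So $P$ consists of $1$ and parabolics fixing $\infty$, that is, of translations, and it is abelian. Since $\pi$ is not abelian, $P\neq\pi$.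

(b) With $p=\pm\begin{pmatrix}1&s\\0&1\end{pmatrix}$ and $q=\pm\begin{pmatrix}t&u\\v&w\end{pmatrix}$, the condition $q\notin P$ means $v\neq0$, and
$$|\operatorname{tr}(p^nq)|=|t+w+nsv|>2\quad\text{for all but finitely many }n.\tag{5}$$

(c) If there is a parabolic $p$, then by (a) there is $q\in\pi\setminus P$, and (b) applies. If there is none, every nontrivial element is hyperbolic. $\square$

If $h\in\pi$ is hyperbolic, the stabilizer in $\pi$ of its axis $\ell$ is torsion-free. An orientation-preserving isometry that reverses $\ell$ has order $2$, so the stabilizer consists of translations along $\ell$. By discreteness it is infinite cyclic, generated by a primitive element $\gamma$, and $h=\gamma^j$. The centralizer $C_\pi(\gamma)$ preserves $\ell$, so $C_\pi(\gamma)=\langle\gamma\rangle$.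

**Lemma 6.** Let $h\in\pi$ be hyperbolic, $h=\gamma^j$ with $\gamma$ primitive. There are a finite-index subgroup $\pi''\subset\pi$ and $l\ge1$ such that $\gamma^l\in\pi''$ is freely homotopic to a nonseparating simple closed curve in $\mathbb H^2/\pi''$.

*Proof.* **Step 1: making the curve simple.** We look for a finite-index subgroup $\pi'\ni\gamma$ whose elements never move $\ell$ to a line crossing $\ell$. Let $I\subset\ell$ be a compact fundamental segment for $\langle\gamma\rangle$. Suppose $g\ell\neq\ell$ and $y=gz$ with $y,z\in\ell$. Write $y=\gamma^sy_0$, $z=\gamma^tz_0$ with $y_0,z_0\in I$. Then $\gamma^{-s}g\gamma^tz_0=y_0$, so $\gamma^{-s}g\gamma^t$ moves a point of $I$ into $I$. By proper discontinuity there are finitely many such elements. So all such $g$ lie in finitely many double cosets $\langle\gamma\rangle g_i\langle\gamma\rangle$, with $g_i\notin\langle\gamma\rangle=C_\pi(\gamma)$.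

By residual finiteness choose a homomorphism $\varphi_i$ from $\pi$ to a finite group with $\varphi_i([g_i,\gamma])\neq1$. Put $K_i=\varphi_i^{-1}(C(\varphi_i(\gamma)))$. It has finite index, $\gamma\in K_i$ and $g_i\notin K_i$. Let $\pi'=\bigcap K_i$, or $\pi'=\pi$ if there are no $g_i$. Since $\gamma\in\pi'$ and $g_i\notin\pi'$, the group $\pi'$ is disjoint from each $\langle\gamma\rangle g_i\langle\gamma\rangle$. So for $g\in\pi'$ either $g\ell=\ell$, and then $g\in\langle\gamma\rangle$, or $g\ell\cap\ell=\emptyset$. Thus $c=\ell/\langle\gamma\rangle$ is a simple closed geodesic in $X=\mathbb H^2/\pi'$.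

**Step 2: a cover whose dual graph has no leaves.** If $c$ is nonseparating in $X$, take $\pi''=\pi'$ and $l=1$. Otherwise we want a further cover in which the components over $c$ are nonseparating. The curve $c$ cuts $X$ into two finite-area hyperbolic surfaces $X_1,X_2$ with geodesic boundary $c$. By Gauss–Bonnet $\chi(X_i)<0$, so $\pi_1(X_i)\subset\pi'$ is nonabelian. Pick a nontrivial commutator in each $\pi_1(X_i)$. By residual finiteness there is a surjection $\varphi:\pi'\to Q$ onto a finite group in which neither becomes trivial, so $\varphi(\pi_1(X_1))$ and $\varphi(\pi_1(X_2))$ are nonabelian. Let $\pi''=\ker\varphi$.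

Consider the finite connected graph whose vertices are the components of the preimages of $X_1$ and $X_2$ in $\mathbb H^2/\pi''$ and whose edges are the components of the preimage of $c$. Each edge joins a vertex over $X_1$ to one over $X_2$. A vertex over $X_i$ is a regular covering of $X_i$ with group $\varphi(\pi_1(X_i))$, and its boundary circles cover $c$ with degree the order of $\varphi(c)$. So the vertex has degree $[\varphi(\pi_1(X_i)):\langle\varphi(c)\rangle]\ge2$, because $\varphi(\pi_1(X_i))$, being nonabelian, is not cyclic.

**Step 3: no edge is a bridge.** A finite graph with all degrees at least $2$ is not a forest, so it contains a cycle (possibly a double edge), and edges of a cycle are not bridges. The deck group $Q$ is transitive on the components of the preimage of the connected curve $c$, that is, on edges. So no edge is a bridge, and every component of the preimage of $c$ is nonseparating. One of them is $\ell/\langle\gamma^l\rangle$, with $l$ the order of $\varphi(\gamma)$. $\square$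

## 6. Parabolic elements, bounded image, and Theorem A

**Proposition 7.** Let $\rho:\pi\to GL_m(k)$ be semisimple and satisfy (E). Then $|\operatorname{tr}\rho(g)|\le m$ for all $g\in\pi$, and $\rho(\pi)$ is relatively compact in $GL_m(k)$. If $k=\mathbb C$, then $\rho$ is unitarizable.

*Proof.* Put $B=\operatorname{span}\rho(\pi)$.

**Step 1: hyperbolic elements.** Let $h=\gamma^j$ be hyperbolic. By Lemma 6 some $\gamma^l$ is freely homotopic to a nonseparating simple closed curve in the finite covering with group $\pi''$, and Proposition 4 says that the eigenvalues of $\rho(\gamma)^l$ have absolute value $1$. Hence so do those of $\rho(\gamma)$ and of $\rho(h)$, and $|\operatorname{tr}\rho(h)|\le m$.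

**Step 2: parabolic elements.** Lemma 6 says nothing about a parabolic $p$; we reach it through the hyperbolic elements $p^nq$. Let $P$ be as in Lemma 5 and $q\in\pi\setminus P$. By Lemma 5(b) and Step 1, $|\operatorname{tr}(\rho(p)^n\rho(q))|\le m$ for all but finitely many $n$. So this sequence is bounded over $n\in\mathbb Z$. To apply Lemma 3 we need it for a spanning set of $B$; hence we show that
$$W:=\operatorname{span}\rho(\pi\setminus P)\quad\text{equals}\quad B.$$
Take a hyperbolic $h\in\pi$ (Lemma 5(c)). Each $h^j$, $j\neq0$, is hyperbolic, so $h^j\notin P$. By Cayley–Hamilton, since $\rho(h)$ is invertible, $1\in\operatorname{span}\{\rho(h)^j:1\le j\le m\}\subset W$. As $P(\pi\setminus P)=\pi\setminus P$, the space $W$ is stable under left multiplication by $\rho(P)$. Hence $\rho(P)=\rho(P)\cdot1\subset W$, and $W=B$.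

Thus $\operatorname{tr}(\rho(p)^nb)$ is bounded in $n$ for all $b\in B$. By Lemma 3(b) the eigenvalues of $\rho(p)$ have absolute value $1$, and $|\operatorname{tr}\rho(p)|\le m$.

**Step 3: from traces to matrices.** All elements of $\pi$ are now covered: $|\operatorname{tr}\rho(g)|\le m$ for all $g\in\pi$. Choose $g_1,\dots,g_r\in\pi$ such that the $\rho(g_i)$ form a basis of $B$. For all $g$ and $i$,
$$|\operatorname{tr}(\rho(g)\rho(g_i))|=|\operatorname{tr}\rho(gg_i)|\le m.$$
By Lemma 2 these numbers are linear coordinates of $\rho(g)$ on $B$, so there is a constant $C$ with $\|\rho(g)\|\le C$ for all $g\in\pi$. Applying this to $g^{-1}$ we also get $\|\rho(g)^{-1}\|\le C$. The set of $x\in GL_m(k)$ with $\|x\|\le C$ and $\|x^{-1}\|\le C$ is compact: via $x\mapsto(x,x^{-1})$ it is the closed and bounded set of pairs $(x,y)$ with $xy=1$, $\|x\|\le C$, $\|y\|\le C$, and $k$ is locally compact. So $\rho(\pi)$ is relatively compact in $GL_m(k)$.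

**Step 4: the invariant Hermitian form.** If $k=\mathbb C$, then $\overline{\rho(\pi)}$ is a compact group. Averaging a positive definite Hermitian form over it with respect to Haar measure gives an invariant one, and $\rho$ is unitarizable. $\square$

**Proof of Theorem A.** For $h\in\pi_1(\Sigma')$ the function $[\sigma]\mapsto\operatorname{tr}\sigma(h)$ is continuous on the character variety. If the orbit of $f^*\rho$ has compact closure, then $\operatorname{tr}f^*\rho(T_c^nh)$, $n\in\mathbb Z$, is bounded for every simple closed curve $c\subset\mathrm{int}\,\Sigma'$. So (E) holds. An irreducible $\rho$ is semisimple, and Proposition 7 applies. $\blacksquare$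

## 7. Unitarity, relative compactness and finite image: Theorems B, C, D

**Reduction to semisimple $\rho$ in Theorems B and D.** By Procesi, the $GL_m$-invariant functions on $\mathrm{Hom}(\pi_1(\Sigma'),GL_m(\mathbb C))$ are generated by traces of group elements together with $\det^{-1}$ of generators. Moreover $\det(g)^{-1}=\det(g^{-1})$ is a polynomial in traces of powers of $g^{-1}$. So the point $[f^*\rho]$ depends only on the character, and $[f^*\rho]=[f^*\rho^{ss}]$. Condition (E) also depends only on the character. Hence we may replace $\rho$ by $\rho^{ss}$.

**Proof of Theorem B.** Let $\rho$ be semisimple.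

(i)⇒(ii): The space $\mathrm{Hom}(\pi_1(\Sigma'),U(m))$ is compact, so its image in the character variety is compact. This image is $MCG(\Sigma')$-invariant and contains $[f^*\rho]$. So the orbit lies in a compact set.

(ii)⇒(iii): This is the argument of the proof of Theorem A, which did not use irreducibility.

(iii)⇒(i): Proposition 7. $\blacksquare$

**Proof of Theorem C.** If (E) holds, $\rho(\pi)$ is relatively compact by Proposition 7. Conversely, if $\rho(\pi)$ is relatively compact, then $|\operatorname{tr}\rho(g)|$ is bounded uniformly in $g\in\pi$, so all sequences in (E) are bounded and (E) holds. $\blacksquare$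

**Proof of Theorem D.** Let $\rho$ be semisimple. If $\rho(\pi)$ is finite, the orbit of $[f^*\rho]$ lies in the image of $\mathrm{Hom}(\pi_1(\Sigma'),\rho(\pi))$. This set is finite, because $\pi_1(\Sigma')$ is finitely generated.

Conversely, suppose all orbits are finite.

**Step 1: hyperbolic elements have images of finite order.** We rerun the proof of Proposition 4 with "periodic" in place of "subexponential". Steps 1, 2, 4, 5 there and formula (2) do not use (E). For each $d\ge d_0$ some positive power $T_{c_0}^{n_d}$ fixes the class of $\rho$ pulled back to $S_d$. By (2), for $w\in L_d$, the sequence $n\mapsto\operatorname{tr}(\rho(g)^na^d\rho(w))$ is periodic with period $n_d$. So for every $b\in A$ the sequence $n\mapsto\operatorname{tr}(\rho(g)^na^db)$ has period $n_d$, independent of $b$. By (4) and finite-dimensionality, finitely many $d$ suffice to span $B$. Let $n_0\ge1$ be a common multiple of the corresponding $n_d$. Then $\operatorname{tr}\big((\rho(g)^{n_0}-1)b\big)=0$ for all $b\in B$, and Lemmas 1 and 2 give $\rho(g)^{n_0}=1$. So $\rho$ has finite order on every nonseparating simple closed curve in every finite covering. By Lemma 6, some $\rho(\gamma)^l$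 has finite order for each primitive hyperbolic $\gamma$, hence so does $\rho(h)$ for every hyperbolic $h=\gamma^j$.

**Step 2: a uniform bound on orders.** This is needed to pass to parabolics. By Selberg's lemma $\rho(\pi)$ has a torsion-free normal subgroup $Q$ of finite index. A finite cyclic subgroup of $\rho(\pi)$ meets $Q$ trivially, so it injects into $\rho(\pi)/Q$. Hence torsion elements have bounded order, and their traces, sums of $m$ roots of unity of bounded order, lie in a finite set.

**Step 3: parabolic elements.** Let $p$ be parabolic and $P$ as in Lemma 5. For each $q\notin P$ the element $p^nq$ is hyperbolic for all but finitely many $n$. So by Steps 1 and 2 the sequence $\operatorname{tr}(\rho(p)^n\rho(q))$ takes finitely many values. Step 2 of the proof of Proposition 7 showed, without using (E), that the $\rho(q)$, $q\in\pi\setminus P$, span $\operatorname{span}\rho(\pi)$. Choose a basis among them. By Lemma 2 the coordinates of $\rho(p)^n$ with respect to it take finitely many values, so $\{\rho(p)^n:n\in\mathbb Z\}$ is finite and $\rho(p)$ has finite order.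

**Step 4: conclusion.** Now $\rho(\pi)$ is a torsion group, so its torsion-free subgroup $Q$ of finite index is trivial, and $\rho(\pi)$ is finite. $\blacksquare$

## 8. A non-unitarizable representation of a closed surface group with finite orbit

Tests 2 and 3 gave non-unitarizable representations with finite orbit on particular surfaces. For Theorem E we need one on every closed surface of genus at least $2$.

The source of finite orbits is the following. Let $S$ be closed of genus at least $2$ and $*\in S$. Write $\mathrm{Mod}(S,*)$ for the group of isotopy classes of orientation-preserving homeomorphisms of $S$ fixing $*$. The group $\pi_1(S,*)$ is the normal *point-pushing subgroup* of $\mathrm{Mod}(S,*)$, and $\mathrm{Mod}(S,*)/\pi_1(S,*)=MCG(S)$ (Birman; Farb–Margalit, *A Primer on Mapping Class Groups*, Ch. 4). Conjugation by $\theta\in\mathrm{Mod}(S,*)$ induces $\theta_*$ on $\pi_1(S,*)$. So if $R$ is the restriction to $\pi_1(S,*)$ of a finite-dimensional representation of $\mathrm{Mod}(S,*)$, then $R\circ\theta_*\cong R$, and $MCG(S)$ permutes the finite set of isomorphism classes of irreducible constituents of $R$. Every constituent has a finite orbit. It remains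 to find an $R$ on which some point-push has an eigenvalue off the unit circle.

The push along a simple loop is $T_{a_1}T_{a_2}^{-1}$, up to sign of the exponent, where $a_1,a_2$ bound an annular neighborhood of the loop (Farb–Margalit, Fact 4.7). On $H_1$ of $S$ minus a disc $D$ around $*$ this acts trivially: $a_1$ and $a_2$ differ by $\partial D$, which is null-homologous there. We therefore use the homology of a finite cover of $S\setminus\mathrm{int}\,D$ in which $a_1$ and $a_2$ unwrap differently. For this, $\partial D$ must have nontrivial image in the covering group. Since $\partial D$ is a product of commutators, an abelian covering group is impossible. The quaternion group $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$ works, with $[i,j]=-1$ central.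

**Proposition 8.** Let $S$ be closed of genus at least $2$. There is an irreducible non-unitarizable complex representation $\rho_0$ of $\pi_1(S)$ with finite $MCG(S)$-orbit.

*Proof.* **Step 1: four curves.** We fix the two point-pushing loops by their boundary curves. Write $S=T\cup T'$, with $T$ a one-holed torus and $T'$ of genus at least $1$ with one boundary circle. Let $a_1,b_1\subset T$ be simple closed curves meeting once transversally, and $a_2,b_2$ nearby parallel copies, so that each $a_i$ meets each $b_j$ in exactly one point. The thin annulus between $a_1,a_2$ and the thin annulus between $b_1,b_2$ meet in a square. Let $D$ be a small disc in the interior of this square with center $*$. Put $S_0=S\setminus\mathrm{int}\,D$, take $q\in\partial D$, and let $F=\pi_1(S_0,q)$.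

**Step 2: a homomorphism $\varphi:F\to Q_8$ with $\varphi(\partial D)=-1$.** Cutting $T$ along $a_1\cup b_1$ gives a square with one hole at $\partial T$, and removing $D$ makes a second hole. So $\pi_1(T\setminus\mathrm{int}\,D)$ is free on $a_1,b_1,p$ with $p$ a loop around $D$, and $\partial T$ is freely homotopic to a product, in some order, of $a_1,b_1,a_1^{-1},b_1^{-1},p^{\pm1}$. Send $a_1,b_1\mapsto1$ and $p\mapsto-1$. The group $\pi_1(T')$ is free on $u_1,v_1,u_2,v_2,\dots$ and its boundary is $\prod[u_r,v_r]$. Send $u_1\mapsto i$, $v_1\mapsto j$ and the others to $1$. On both sides the common boundary circle goes to $-1$, which is central of order $2$, so base paths and orientation do not matter. By van Kampen the two maps fit together to a surjection $\varphi:F\to Q_8$.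

We have $\varphi(\partial D)=-1$ and $\varphi(a_1)=\varphi(b_1)=1$. The curves $a_1,a_2,\partial D$ bound a pair of pants, so $\varphi(a_2)=-1$; likewise $\varphi(b_2)=-1$. All these values are central, hence independent of base paths.

**Step 3: a representation of $\mathrm{Mod}(S,*)$.** Let $\mathrm{Mod}(S_0)$ be the mapping class group of $S_0$ relative to $\partial D$, and
$$\Gamma=\{\theta\in\mathrm{Mod}(S_0):\varphi\circ\theta_*=\varphi\}.$$
This is a stabilizer for the action on the finite set $\mathrm{Hom}(F,Q_8)$, so it has finite index. It acts on $\ker\varphi$, which gives
$$r:\Gamma\to GL(H),\qquad H=H_1(\ker\varphi;\mathbb C)=H_1(\tilde S_0;\mathbb C),$$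
where $\tilde S_0\to S_0$ is the regular $Q_8$-covering. Concretely, $r(\theta)$ is the action on homology of the lift of $\theta$ that fixes a chosen point over $q$.

We want to descend to $\mathrm{Mod}(S,*)=\mathrm{Mod}(S_0)/\langle T_\partial\rangle$, where $T_\partial$ is the twist about $\partial D$, a central element. It acts on $F$ as conjugation by $\partial^{\pm1}$, where $\partial$ is the boundary loop at $q$. As $\varphi(\partial)=-1$ is central, $T_\partial\in\Gamma$. As $\partial^2\in\ker\varphi$, the square of $T_\partial$ acts on $\ker\varphi$ by an inner automorphism, so $r(T_\partial)^2=1$. Hence $H=H_+\oplus H_-$, the $\pm1$-eigenspaces of $r(T_\partial)$, and both are $\Gamma$-invariant because $T_\partial$ is central. Let $\Gamma$ act by conjugation on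
$$W=\operatorname{End}(H_+)\oplus\operatorname{End}(H_-).$$
Since $r(T_\partial)$ is a scalar on each of $H_\pm$, it acts trivially on $W$. So $W$ is a representation of $\bar\Gamma=\Gamma/\langle T_\partial\rangle$, which has finite index in $\mathrm{Mod}(S,*)$. Put
$$Y=\operatorname{Ind}_{\bar\Gamma}^{\mathrm{Mod}(S,*)}W,\qquad R=Y|_{\pi_1(S,*)}.$$
By the remarks before the proposition, $MCG(S)$ permutes the finitely many isomorphism classes of irreducible constituents of $R$. It remains to find a non-unitarizable constituent.

**Step 4: two products of squared twists and their lifts.** Let $\mathsf A=T_{a_1}^2T_{a_2}^{-2}$ and $\mathsf B=T_{b_1}^2T_{b_2}^{-2}$ in $\mathrm{Mod}(S_0)$. Their images in $\mathrm{Mod}(S,*)$ are squares of point-pushes along simple loops, up to sign of the exponent. Each $T_{a_i}^2$, $T_{b_i}^2$ lies in $\Gamma$: these twists change loops by inserting conjugates of powers of $a_i^2$ (respectively $b_i^2$), and $\varphi$ kills those.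

Since $\varphi(a_1)=1$, the preimage of $a_1$ has $8$ components, each mapped homeomorphically to $a_1$. The lift of $T_{a_1}^2$ fixing the base point is the product of the *squared* twists about them. Since $\varphi(a_2)=-1$ has order $2$, the preimage of $a_2$ has $4$ components, each a double cover of $a_2$. The lift of $T_{a_2}^2$ is the product of the *single* twists about them: on an annulus $\mathbb R/\mathbb Z\times[0,1]$ the single twist $(\vartheta,t)\mapsto(\vartheta+t,t)$ covers $(\vartheta,t)\mapsto(\vartheta+2t,t)$ under $(\vartheta,t)\mapsto(2\vartheta,t)$, and it is the identity on both boundary circles. The same holds for the $b$'s.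

On homology, $T_c^n(v)=v+\epsilon n\langle c,v\rangle c$ with a universal sign $\epsilon$. So $r(\mathsf A)=1+\epsilon N$ and $r(\mathsf B)=1+\epsilon N'$, where
$$N(v)=\sum_cw_c\langle c,v\rangle c,\qquad N'(v)=\sum_ew'_e\langle e,v\rangle e.$$
Here $c$ runs over the components above $a_1$ ($w_c=2$) and $a_2$ ($w_c=-1$), and $e$ over the components above $b_1$ ($w'_e=2$) and $b_2$ ($w'_e=-1$), with lifted orientations. The $c$'s are pairwise disjoint, so all $\langle c,c'\rangle=0$, which gives $N^2=0$ and $\operatorname{tr}N=0$; the same holds for $N'$. Hence $r(\mathsf A)^n=1+\epsilon nN$, $r(\mathsf B)^n=1+\epsilon nN'$, and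
$$\operatorname{tr}\big(r(\mathsf A)^nr(\mathsf B)^n\big)=\dim H+n^2\operatorname{tr}(NN').\tag{6}$$
From $NN'(v)=\sum_{c,e}w_cw'_e\langle e,v\rangle\langle c,e\rangle c$ we get
$$\operatorname{tr}(NN')=\sum_{c,e}w_cw'_e\langle c,e\rangle\langle e,c\rangle=-\sum_{c,e}w_cw'_e\langle c,e\rangle^2.\tag{7}$$

**Step 5: the intersection count.** We show that the last sum in (7), without the minus sign in front, equals $16$.

- Over $(a_1,b_1)$: each of the $8$ lifts of $a_1$ meets the preimage of $b_1$ in one point, so $\sum\langle c,e\rangle^2=8$. With weight $2\cdot2=4$ the contribution is $32$.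
- Over $(a_1,b_2)$: each of the $8$ lifts of $a_1$ meets the preimage of $b_2$ in one point. With weight $-2$ the contribution is $-16$.
- Over $(a_2,b_1)$: each of the $8$ lifts of $b_1$ meets the preimage of $a_2$ in one point. With weight $-2$ the contribution is $-16$.
- Over $(a_2,b_2)$: a component $c$ over $a_2$ contains two points over $z=a_2\cap b_2$. Starting at such a point $\tilde z$, the lifts of $a_2$ and of $b_2$ both end at $(-1)\cdot\tilde z$, because $\varphi(a_2)=\varphi(b_2)=-1$ is central. So both points lie on the same component $e$ over $b_2$. The two intersections lie over the same point $z$ and the orientations are lifted, so they have the same sign and $\langle c,e\rangle=\pm2$. This happens for $4$ pairs, and the other pairs are disjoint. With weight $1$ the contribution is $4\cdot4=16$.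

The total is $32-16-16+16=16$, so $\operatorname{tr}(NN')=-16$.

**Step 6: an eigenvalue off the unit circle on $R$.** By (6), for $n$ large $|\operatorname{tr}(r(\mathsf A)^nr(\mathsf B)^n)|=|\dim H-16n^2|>\dim H$. So $r(\mathsf A^n\mathsf B^n)$ has an eigenvalue $\lambda$ with $|\lambda|>1$ on $H_+$ or on $H_-$. On this subspace $r(\mathsf A)$ and $r(\mathsf B)$ are unipotent, so $r(\mathsf A^n\mathsf B^n)$ has determinant $1$ there, and it also has an eigenvalue $\mu$ with $|\mu|<1$ there. Then $\lambda/\mu$ is an eigenvalue of the conjugation action on $W$, of modulus greater than $1$.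

The image of $\mathsf A^n\mathsf B^n$ in $\mathrm{Mod}(S,*)$ lies in $\bar\Gamma\cap\pi_1(S,*)$, and $W\subset Y$ is a $\bar\Gamma$-submodule. So some element of $\pi_1(S,*)$ has on $R$ an eigenvalue of modulus greater than $1$. An irreducible constituent $\rho_0$ of $R$ in which this eigenvalue occurs is not unitarizable, and its $MCG(S)$-orbit is finite by Step 3. $\square$

## 9. Finite orbits on a prescribed finite set of covers: Theorem E

We place the representation of Proposition 8 on a deep cover and induce it down. Two steps remain.

**Step 1: some finite covering of $\Sigma$ has genus at least $2$.** This is needed so that Proposition 8 can be applied. It is clear if $\Sigma$ is closed. Otherwise, by Lemmas 5(c) and 6 some finite covering contains a nonseparating simple closed curve, so it has genus at least $1$. If its genus is $1$, regard its $r\ge1$ boundary components and punctures as punctures. A double covering unramified on the compactification has genus $1$ and $2r\ge2$ punctures. That surface has a double covering ramified at exactly two punctures: a mod $2$ class with monodromy $1$ at two chosen punctures and $0$ at the others exists because the sum of the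 local monodromies is $0$. By Riemann–Hurwitz $2-2g=2\cdot0-2$, so it has genus $2$.

**Step 2: proof of Theorem E.** Regard boundary components as punctures, and let $\overline X$ denote the closed surface obtained from $X$ by filling in all ends.

*A deep cover.* Let $\Delta\subset\pi$ be normal of finite index, contained in all $f_*\pi_1(\Sigma')$ for $f\in\mathcal C$ and in the group of a covering of genus at least $2$, and let $\Sigma_\Delta$ be the corresponding covering. By Riemann–Hurwitz $\overline{\Sigma_\Delta}$ has genus at least $2$. Let $\rho_0$ be as in Proposition 8 for $\overline{\Sigma_\Delta}$, and let $\rho_1$ be its pullback under the surjection $\Delta=\pi_1(\Sigma_\Delta)\to\pi_1(\overline{\Sigma_\Delta})$. It has the same image as $\rho_0$, so it is irreducible and not unitarizable. Every orientation-preserving homeomorphism $\psi$ of $\mathrm{int}\,\Sigma_\Delta$ extends to $\overline{\Sigma_\Delta}$. So the set $\mathcal O$ of isomorphism classes of the representations $\rho_1\circ\psi_*$ is finite, and it is stable under further composition with such $\psi_*$.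

*The representation.* Let $\rho$ be an irreducible subrepresentation of $\operatorname{Ind}_\Delta^\pi\rho_1$. By Clifford's theorem $\rho|_\Delta$ is semisimple, and by Frobenius reciprocity it contains $\rho_1$. If $\rho$ were unitarizable, so would be $\rho|_\Delta$ and its subrepresentation $\rho_1$. So $\rho$ is not unitarizable. Again by Clifford, all constituents of $\rho|_\Delta$ are $\pi$-conjugates of $\rho_1$. Conjugation by $x\in\pi$ on $\Delta$ is induced by a deck transformation of $\Sigma_\Delta$, which preserves orientation. So all these constituents lie in $\mathcal O$.

*Automorphisms that preserve $\Delta$.* Let $(f:\Sigma'\to\Sigma)\in\mathcal C$ and $\pi'=f_*\pi_1(\Sigma')\supset\Delta$. Let $\mathcal A\subset\operatorname{Aut}(\pi')$ be the preimage of the image of $MCG(\Sigma')$ in $\operatorname{Out}(\pi')$, and $\mathcal A_\Delta\subset\mathcal A$ the stabilizer of $\Delta$. It has finite index, since the finitely generated group $\pi'$ has finitely many subgroups of given index. For $\theta\in\mathcal A_\Delta$ there is an orientation-preserving homeomorphism of $\mathrm{int}\,\Sigma'$ inducing the outer class of $\theta$. Choose a lift $\tilde h$ of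 it to the universal cover with $\tilde hy\tilde h^{-1}=\theta(y)$ for all $y\in\pi'$; composing a lift with elements of $\pi'$ changes the induced automorphism by inner ones, so this is possible. As $\theta(\Delta)=\Delta$, the map $\tilde h$ descends to an orientation-preserving homeomorphism of $\mathrm{int}\,\Sigma_\Delta$ that induces $\theta|_\Delta$ up to inner automorphisms. So all constituents of
$$(\rho|_{\pi'}\circ\theta)|_\Delta=\rho|_\Delta\circ\theta|_\Delta$$
lie in $\mathcal O$.

*Finitely many possibilities.* The representation $\rho|_{\pi'}\circ\theta$ is semisimple by Lemma 1. Let $\tau$ be an irreducible constituent. Its restriction to $\Delta$ is semisimple with constituents in $\mathcal O$, so it maps nontrivially to some $o\in\mathcal O$, and by Frobenius reciprocity $\tau$ is a subrepresentation of $\operatorname{Ind}_\Delta^{\pi'}o$. These are finitely many finite-dimensional representations, and their irreducible subrepresentations form a finite list up to isomorphism. So there are finitely many possibilities for the $m$-dimensional semisimple representation $\rho|_{\pi'}\circ\theta$, $\theta\in\mathcal A_\Delta$. As $\mathcal A$ is a finite union of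 cosets $\mathcal A_\Delta\theta_i$, and $\rho|_{\pi'}\circ(\theta\theta_i)=(\rho|_{\pi'}\circ\theta)\circ\theta_i$, the $MCG(\Sigma')$-orbit of $f^*\rho$ is finite. $\blacksquare$
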